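# Shuffle equations for the affine Grassmannian of $SL_n$: why they generate a prime ideal

## 1. The guess "radical", tested on $\mathbb P^1$ and $\mathrm{Gr}(2,4)$

A variety sits inside a Grassmannian, and we are handed a list of linear equations in the Plücker coordinates whose common zeros on the Grassmannian are exactly the points of the variety. Is every polynomial that vanishes on the variety a combination of these equations and the Plücker relations? For the equations of this talk, the shuffle equations of the affine Grassmannian of $SL_n$, the answer that one would first guess is yes: the equations are linear and natural, and they have the right zeros. The guess needs testing, because having the right zeros is much less than generating the right ideal ($x^2$ and $x$ have the same zero). We fix the objects, test the guess by hand, and then prove it for all $n\ge2$ and all fields.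

Fix $n\ge2$ and a field $\Bbbk$ with algebraic closure $\bar\Bbbk$. Put $F=\Bbbk((z))$, $F_0=\Bbbk[[z]]$, $v_w=z^w$, $t=z^n$, and let $T$ be multiplication by $z^n$, so $Tv_w=v_{w+n}$.

**Definition (Sato Grassmannian, Maya diagrams).** $\mathbf{SGr}=\varinjlim_N\mathrm{Gr}(N,z^{-N}F_0/z^NF_0)$. Its $\bar\Bbbk$-points are the subspaces $L\subset\bar\Bbbk((z))$ with $z^N\bar\Bbbk[[z]]\subseteq L\subseteq z^{-N}\bar\Bbbk[[z]]$ and $\dim L/z^N\bar\Bbbk[[z]]=N$ for some $N$. A charge-zero Maya diagram is a set $S\subset\mathbb Z$ such that, for some $N$, $S\supseteq\mathbb Z_{\ge N}$, $S\cap\mathbb Z_{<-N}=\emptyset$ and $|S\cap[-N,N)|=N$. The set of these is $\mathcal M$. Writing $S=\{s_1<s_2<\cdots\}$, the numbers $\lambda_k=k-1-s_k$ form a partition, and this is a bijection from $\mathcal M$ to partitions.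

For example $o=\mathbb Z_{\ge0}$ is the empty partition, $\{-2,1,2,3,\dots\}$ is $(2)$, and $\{-1,0,2,3,\dots\}$ is $(1,1)$.

The Fock space $\mathcal F$ has basis $|S\rangle=v_{s_1}\wedge v_{s_2}\wedge\cdots$, $S\in\mathcal M$. A point $L$ has a Plücker vector $\sum_Sp_S(L)|S\rangle$, given up to scalar by the maximal minors of a basis of $L/z^NF_0$; only finitely many $p_S(L)$ are nonzero. Let $R=\Bbbk[p_S:S\in\mathcal M]$, and let $I_{Pl}$ be the ideal generated by the Plücker relations of all the finite Grassmannians $\mathrm{Gr}(N,z^{-N}F_0/z^NF_0)$. We use one classical fact (Hodge–Pedoe, *Methods of Algebraic Geometry* II): over any field, the kernel of the map that sends the Plücker coordinates of $\mathrm{Gr}(N,2N)$ to the maximal minors of a generic $2N\times N$ matrix is generated by the quadratic Plücker relations.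

**Definition (affine Grassmannian).** Identify $\Bbbk((t))^n$ with $F$ by $e_jt^m\mapsto z^{nm+j-1}$. $\mathbf{Gr}_{SL_n}\subset\mathbf{SGr}$ is the reduced closed sub-ind-scheme whose $\bar\Bbbk$-points are the $L$ with $z^nL\subseteq L$. Let $I(\mathbf{Gr}_{SL_n})\subset R$ be the ideal of polynomials vanishing on the Plücker vectors of all these points.

**Definition (shuffles of Kreiman–Lakshmibai–Magyar–Weyman).** For $k\ge1$, $\mathrm{Sh}_k|S\rangle$ is the sum, over all $k$-element sets of positions, of the wedge obtained by replacing $v_s$ with $v_{s+n}$ at these positions. A term with a repeated exponent is $0$; any other term is reordered with the sign of the permutation. Write $\mathrm{Sh}_k|S\rangle=\sum_{S'}c^{(k)}_{S',S}|S'\rangle$ and $\sigma_{k,S'}=\sum_Sc^{(k)}_{S',S}\,p_S$; both sums are finite (we check this in Section 4). The KLMW ideal is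
$$J=I_{Pl}+(\sigma_{k,S'}:k\ge1,\ S'\in\mathcal M)\subseteq R.\tag{1}$$

For example let $n=2$. Then $\mathrm{Sh}_1|\{-2,1,2,\dots\}\rangle=|o\rangle$, since only $-2\to0$ gives no repetition, and $\mathrm{Sh}_1|\{-1,0,2,\dots\}\rangle=v_1\wedge v_0\wedge v_2\wedge\cdots=-|o\rangle$. So $\sigma_{1,o}=p_{(2)}-p_{(1,1)}$, labeling coordinates by partitions.

Two facts are known. First, $J\subseteq I(\mathbf{Gr}_{SL_n})$. Second, the KLMW conjecture, proved by Muthiah, Weekes and Yacobi ("The equations defining affine Grassmannians in type A and a conjecture of Kreiman, Lakshmibai, Magyar, and Weyman", arXiv:1708.06076): the points of $\mathbf{SGr}$ at which all shuffle forms vanish are exactly those of $\mathbf{Gr}_{SL_n}$. The question is whether $J$ is radical. We shall not use the second fact, and we shall reprove the first.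

**Test 1: $N=1$.** We keep only the coordinates $p_o$ and $p_{(1)}$ and set the others to $0$. Moving $-1$ to $n-1\ge1$ hits an occupied place, so no shuffle form survives, and we get $\Bbbk[p_o,p_{(1)}]$, a domain. This is right: $zF_0\subseteq L\subseteq z^{-1}F_0$ gives $z^nL\subseteq z^{n-1}F_0\subseteq zF_0\subseteq L$, so all of $\mathbb P^1$ lies in $\mathbf{Gr}_{SL_n}$.

**Test 2: $n=2$, $N=2$.** Keep the six coordinates with $\mathbb Z_{\ge2}\subset S\subset\mathbb Z_{\ge-2}$ and call them, by $S\cap[-2,2)$,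
$$a=p_{-2,-1},\quad b=p_{-2,0},\quad c=p_{-2,1},\quad d=p_{-1,0},\quad e=p_{-1,1},\quad f=p_{0,1}.$$
Shuffles keep this set of diagrams stable, and on it the only nonzero values are
$$\mathrm{Sh}_1|{-2},{-1}\rangle=-|{-1},0\rangle+|{-2},1\rangle,\quad\mathrm{Sh}_1|{-2},1\rangle=|0,1\rangle,\quad\mathrm{Sh}_1|{-1},0\rangle=-|0,1\rangle,\quad\mathrm{Sh}_2|{-2},{-1}\rangle=|0,1\rangle.$$
So the shuffle forms restrict to multiples of $a$ and $c-d$. With the Plücker relation $af-be+cd=0$ we get $\Bbbk[b,c,e,f]/(c^2-be)$, a domain over every field. The guess survives.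

The same piece shows that the test could have failed. On the chart $f=1$, $L$ has the basis $v_0+\alpha v_{-2}+\beta v_{-1}$, $v_1+\gamma v_{-2}+\delta v_{-1}$ modulo $z^2F_0$. Write $X=\begin{pmatrix}\alpha&\beta\\ \gamma&\delta\end{pmatrix}$. Comparing $T\ell_0=\alpha v_0+\beta v_1$ with $\alpha\ell_0+\beta\ell_1$, and $T\ell_1$ likewise, the condition $TL\subseteq L$ reads $X^2=0$. The four entries of $X^2$ are quadratic, so the linear form $\operatorname{tr}X$ is not in the ideal they generate; but it vanishes at all points, so a power of it is. Hence the most obvious equations for $TL\subseteq L$ do not generate a radical ideal. The shuffle forms on this chart are $c-d=\operatorname{tr}X$ and $a=\det X$, the coefficients of the characteristic polynomial, and they repair exactly this defect.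

These tests concern quotients of $R/J$, so they are evidence and nothing more.

## 2. The generic loop $g$ and the two theorems

To prove that an ideal is prime we want to see it as the kernel of a map to a domain. The natural map evaluates Plücker coordinates on a generic $T$-stable space.

For $S\in\mathcal M$ put
$$E(S)=\sum_k(k-1-s_k)\ge0,\tag{2}$$
the size of the partition. Let $g=1+\sum_{m\ge1}X^{(m)}t^{-m}$ with $X^{(m)}=(x^{(m)}_{ab})_{1\le a,b\le n}$ a matrix of independent variables, and
$$O=\Bbbk[x^{(m)}_{ab}:m\ge1],\qquad \det g=1+\sum_{m\ge1}c_mt^{-m}.$$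
Let $G_{w,i}$ be the coefficient of $v_w$ in $gv_i$. Explicitly $G_{n(r-m)+a-1,\;nr+b-1}=x^{(m)}_{ab}$, where $X^{(0)}=1$ and $X^{(m)}=0$ for $m<0$. So $G_{i,i}=1$ and $G_{w,i}=0$ for $w>i$. Put
$$\tau_S=\det(G_{s_k,i})_{1\le k\le K,\ 0\le i<K}\qquad\text{for any }K\text{ with }s_k=k-1\text{ for all }k>K.$$
Passing from $K$ to $K+1$ adds the row of index $w=K$, which is $(0,\dots,0,1)$; so $\tau_S$ does not depend on $K$. Also $\tau_o=1$.

Since $c_m=\operatorname{tr}X^{(m)}+(\text{polynomial in the }X^{(r)},\ r<m)$, we may replace the variable $x^{(m)}_{11}$ by $c_m$ for every $m$. So the $c_m$ are algebraically independent, and $O_{SL}=O/(c_1,c_2,\dots)$ is a polynomial ring.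

Grade $O$ by $\deg x^{(m)}_{ab}=nm+b-a\ge1$. Then $\deg G_{w,i}=i-w$, $\deg\tau_S=E(S)$, $\deg c_m=nm$, and each $O_E$ is finite-dimensional.

**Theorem A.** For all $n\ge2$ and all fields $\Bbbk$, $J$ is the kernel of $R\to O_{SL}[y]$, $p_S\mapsto\tau_S\,y$. Hence $J$ is prime, in particular radical, and $J=I(\mathbf{Gr}_{SL_n})$.

**Theorem B.** Let $\Lambda$ be a commutative ring, and let $J_\Lambda\subset R_\Lambda=\Lambda[p_S]$ be generated by the Plücker relations and the shuffle forms.

1. $J_\Lambda=\ker(R_\Lambda\to O_{SL,\Lambda}[y])$, and $R_\Lambda/J_\Lambda$ is a free $\Lambda$-module. $J_\Lambda$ is prime iff $\Lambda$ is a domain, and radical iff $\Lambda$ is reduced.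
2. With $p_S$ of bidegree $(1,E(S))$, for $d\ge1$ and $\Lambda\neq0$,
$$\sum_E\operatorname{rk}(R_\Lambda/J_\Lambda)_{d,E}\,q^E=\prod_{m\ge1}(1-q^{nm})\cdot\sum_{(\lambda^1,\dots,\lambda^d)}q^{\sum|\lambda^a|},$$
summed over cylindric $d$-tuples of partitions: $\lambda^1\subseteq\dots\subseteq\lambda^d$ and $\lambda^d_{k+n}\le\lambda^1_k$ for all $k\ge1$.
3. (Field $\Bbbk$.) The kernel $P$ of $R\to O[y]$, $p_S\mapsto\tau_Sy$, is prime and generated by quadrics, and $J=P+(\sigma_{k,S'})$.

**Low degrees for $n=2$.** Write $x_{ab}$ for $x^{(1)}_{ab}$. From the definition,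
$$\tau_{(1)}=x_{21},\quad\tau_{(2)}=x_{11},\quad\tau_{(1,1)}=\det\begin{pmatrix}x_{21}&x_{22}\\1&0\end{pmatrix}=-x_{22},\quad\tau_{(3)}=x^{(2)}_{21},\quad\tau_{(2,1)}=-x_{12},$$
$$\tau_{(1,1,1)}=\det\begin{pmatrix}x_{21}&x_{22}&x^{(2)}_{21}\\1&0&x_{11}\\0&1&x_{21}\end{pmatrix}=x^{(2)}_{21}-x_{21}x_{11}-x_{21}x_{22}.$$
The form $\sigma_{1,o}=p_{(2)}-p_{(1,1)}$ goes to $x_{11}+x_{22}=c_1$: it becomes $0$ in $O_{SL}$ but not in $O$. There is also a relation that already holds in $O$:
$$p_{(3)}p_\emptyset-p_{(1)}p_{(2)}+p_{(1)}p_{(1,1)}-p_{(1,1,1)}p_\emptyset\ \longmapsto\ 0.\tag{3}$$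
It is not in $I_{Pl}$: the partitions in it are hooks, and on the chart $p_\emptyset=1$ of $\mathbf{SGr}$ the hook coordinates are, up to sign, independent matrix entries. So if Theorem A holds, (3) must come from Plücker relations and shuffles together. We shall see how.

In degree $d=2$, $E=3$ the products $\tau_S\tau_{S'}$ span $\langle x^{(2)}_{21},\,x_{12},\,x_{21}x_{11},\,x_{21}x_{22}\rangle$, of dimension $4$. The cylindric pairs of size $3$ for $n=2$ are $(\emptyset,(3))$, $(\emptyset,(2,1))$, $((1),(2))$, $((1),(1,1))$, also $4$; the pair $(\emptyset,(1,1,1))$ is excluded because $\lambda^2_3=1>0=\lambda^1_1$.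

## 3. Semi-infinite wedges and decomposable vectors

We need wedge calculus with infinitely many factors and over any ring.

**Definition (all charges).** A Maya diagram is a set $S=\{s_1<s_2<\cdots\}\subset\mathbb Z$ bounded below with complement bounded above. Its charge is $c(S)=\#(S\cap\mathbb Z_{<0})-\#(\mathbb Z_{\ge0}\setminus S)$, so $s_k=k-1-c(S)$ for $k\gg0$. Put $E(S)=\sum_{w\ge0,w\notin S}w-\sum_{w<0,w\in S}w$; in charge $0$ this is (2). For example $\mathbb Z_{\ge-1}$ has charge $1$ and $E=1$, and $\mathbb Z_{\ge1}$ has charge $-1$ and $E=0$.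

With $H_S(r)=\#\{w\ge r:w\notin S\}$ we have
$$H_S(r)=\#\{s\in S:s<r\}-r-c(S).\tag{4}$$
Both sides are $0$ for $r\gg0$. Under $r\mapsto r+1$ the left side changes by $-1$ if $r\notin S$ and by $0$ if $r\in S$; so does the right side.

Let $\mathcal F_{tot}=\bigoplus_c\mathcal F_c$ have basis all $|S\rangle$, with $\mathcal F_0=\mathcal F$. Let $\psi_w=v_w\wedge(\cdot)$, and let $\psi^*_w$ be contraction with the dual vector $v_w^*$. They satisfy the canonical anticommutation relations: all anticommutators vanish except $\psi_w\psi_w^*+\psi_w^*\psi_w=1$. $\psi_w$ raises the charge by $1$ and lowers $E$ by $w$; $\psi_w^*$ does the opposite.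

For a commutative ring $\mathcal O$ let $\widehat{\mathcal F}_{c,\mathcal O}=\prod_S\mathcal O|S\rangle$ over $S$ of charge $c$. Every operator below is such that each target basis vector has finitely many sources. So it acts on the completion, and identities may be checked on basis vectors. For $y=\sum_{w\le m}y_wv_w$, possibly with infinitely many terms downward, put $y\wedge\omega=\psi(y)\omega=\sum_wy_w\psi_w\omega$. Coefficientwise this is finite, because Maya diagrams are bounded below:
$$\langle A|\psi(y)\omega\rangle=\sum_{w\in A}(-1)^{\#\{a\in A:a<w\}}y_w\,\omega_{A\setminus w},\qquad\langle D|\psi_w^*\omega\rangle=\begin{cases}(-1)^{\#\{b\in D:b<w\}}\omega_{D\cup w}&w\notin D,\\0&w\in D.\end{cases}\tag{5}$$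

**Setup (D).** Let $N\ge0$ and let $\ell_i=\sum_wG_{w,i}v_w$ $(i\ge0)$ be vectors over $\mathcal O$ with: for $i<N$, $G_{w,i}=0$ for $w\ge N$; for $i\ge N$, $G_{i,i}=1$ and $G_{w,i}=0$ for $w>i$. For $S$ of charge $0$ put $\pi_S=\det(G_{s_k,i})_{k\le K,\,0\le i<K}$, where $K\ge N$ and $s_k=k-1$ for $k>K$. Passing from $K$ to $K+1$ adds the row $w=K$, which is $(0,\dots,0,1)$, so $\pi_S$ is well defined. Put $\pi=\sum_S\pi_S|S\rangle$; think of it as $\ell_0\wedge\ell_1\wedge\cdots$.

There are two main instances. The vectors $\ell_i=gv_i$ form a setup (D) with $N=0$; then $\pi=\tau:=\sum\tau_S|S\rangle$, and since $g$ commutes with $T$ we have $T\ell_i=\ell_{i+n}$. A point of $\mathbf{SGr}$ gives a setup (D) by taking a basis of $L/z^NF_0$ in the span of the $v_w$, $-N\le w<N$, followed by $\ell_i=v_i$ for $i\ge N$.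

**Lemma 1.** In setup (D):

(a) For $D$ of charge $-1$, $\ell_D:=\sum_w\langle D|\psi_w^*\pi\rangle v_w$ is a finite $\mathcal O$-combination of the $\ell_i$.

(b) $\ell_i\wedge\pi=0$ for all $i$.

(c) If $N=0$, $\omega\in\widehat{\mathcal F}_{0,\mathcal O}$, $\ell_i\wedge\omega=0$ for all $i$, and $\omega_o=0$, then $\omega=0$.

*Proof.* (a) Write $D=\{b_1<b_2<\cdots\}$ and choose $K\ge\max(N,1)$ with $b_k=k$ for $k\ge K$. Consider the determinant with rows $w,b_1,\dots,b_{K-1}$ and columns $0,\dots,K-1$. If $w<K$ and $w\notin D$, sorting the rows costs the sign $(-1)^{\#\{b\in D:b<w\}}$, so by (5) the determinant is $\langle D|\psi_w^*\pi\rangle$. If $w<K$ and $w\in D$, a row repeats and both are $0$. If $w\ge K$, the first row vanishes, and $w\in D$, so both are $0$ again. Expanding along the first row, $\langle D|\psi^*_w\pi\rangle=\sum_{i<K}G_{w,i}C_i$ for all $w$, with $C_i$ independent of $w$. So $\ell_D=\sum_{i<K}C_i\ell_i$.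

(b) Let $A=\{a_1<a_2<\cdots\}$ have charge $1$ and take $m>\max(i,N)$ with $a_k=k-2$ for $k>m+1$. The determinant with rows $a_1,\dots,a_{m+1}$ and columns $\ell_i,\ell_0,\dots,\ell_{m-1}$ has a repeated column, so it is $0$. Its expansion along the first column is $\sum_{k\le m+1}(-1)^{k-1}G_{a_k,i}\,\pi_{A\setminus a_k}$. For $k>m+1$ we have $a_k\ge m>\max(i,N)$, hence $G_{a_k,i}=0$. So the expansion is $\langle A|\ell_i\wedge\pi\rangle$.

(c) Suppose $\omega\ne0$ and choose $S$ with $\omega_S\neq0$ and $E(S)$ minimal. Then $S\ne o$, and as $S$ has charge $0$ some $i\ge0$ is not in $S$. The coefficient of $\ell_i\wedge\omega=0$ at $A=S\cup\{i\}$ is $\pm\omega_S+\sum_{w\in S,\,w<i}\pm G_{w,i}\,\omega_{A\setminus w}$, and $E(A\setminus w)=E(S)-(i-w)<E(S)$. So the sum vanishes and $\omega_S=0$, a contradiction. $\square$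

**Minors of unitriangular matrices.** Let $\mathcal U(\mathcal O)$ be the group of matrices $U=(U_{w',w})_{w',w\in\mathbb Z}$ with $U_{w,w}=1$ and $U_{w',w}=0$ for $w'>w$; products involve finite sums. For $S',S$ of charge $0$ put $U_{S',S}=\det(U_{s'_k,s_l})_{k,l\le K}$, where $s_k=s'_k=k-1$ for $k>K$. This is independent of $K$, since the new row $w'=K$ is $(0,\dots,0,1)$. If $s'_k>s_k$ for some $k$, the block of rows $k,\dots,K$ and columns $1,\dots,k$ vanishes, and it is large enough ($(K-k+1)+k>K$) to force $U_{S',S}=0$. So for given $S'$ only the finitely many $S$ with $k-1\ge s_k\ge s'_k$ for all $k$ can have $U_{S',S}\ne0$. Moreover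
$$(UV)_{S',S}=\sum_{S''}U_{S',S''}V_{S'',S}.\tag{6}$$
Indeed, with $K$ as above, rows $s'_k$ of $U$ are supported on $w\ge s'_1$ and columns $s_l<K$ of $V$ on $w<K$. The Cauchy–Binet formula sums over $K$-subsets of $[s'_1,K)$, which correspond to the charge-$0$ diagrams $S''\supseteq\mathbb Z_{\ge K}$ with $s''_1\ge s'_1$. A nonzero term on the right of (6) has $s'_k\le s''_k\le s_k$, hence is of this kind. In this notation $\tau_S=g_{S,o}$.

**Notation.** $\Phi:R\to O[y]$, $p_S\mapsto\tau_Sy$; $P=\ker\Phi$, which is prime; $A_d\subset O$ is defined by $\Phi(R_d)=A_dy^d$. So $A_0=\Bbbk$ and $A_d=A_1A_{d-1}$ for $d\ge1$. If $\mathbb Z_{\ge N}\subset S\subset\mathbb Z_{\ge-N}$, then $\tau_S$ is a maximal minor of the fixed matrix $(G_{w,i})_{-N\le w<N,\,0\le i<N}$. So all Plücker relations hold among the $\tau_S$: $I_{Pl}\subset P$.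

## 4. The generic vector $\tau$ is an eigenvector of all shuffles

Put $\mathrm{Sh}_0=1$ and $h(x)=\sum_{k\ge0}x^k\mathrm{Sh}_k$ on $\mathcal F_{tot}$. This section computes $h(x)\tau$.

**Step 1: $h(x)$ is the exterior power of $1+xT$.** Let $S\supseteq\mathbb Z_{\ge m}$. A nonzero term of $\mathrm{Sh}_k|S\rangle$ moves no $s\ge m$, since moving $s$ would force moving $s+n,s+2n,\dots$. Hence
$$h(x)|S\rangle=\Big(\bigwedge_{s\in S,\,s<m}(1+xT)v_s\Big)\wedge|\mathbb Z_{\ge m}\rangle\qquad\text{whenever }S\supseteq\mathbb Z_{\ge m}.\tag{7}$$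
In particular $\mathrm{Sh}_k|S\rangle$ is a finite sum. For the sources of a target $S'$: if $\langle S'|\mathrm{Sh}_k|S\rangle\ne0$ and $Q$ is the set of new positions, then $S=(S'\setminus Q)\sqcup(Q-n)$, $Q\subset S'$, $|Q|=k$, and for each $q\in Q$ either $q-n\in Q$ or $q-n\notin S'$. Only finitely many $q\in S'$ have $q-n\notin S'$, and $Q$ is a union of chains $q,q+n,q+2n,\dots$ starting at such $q$, of total length $k$. So there are finitely many $Q$. Hence the $\sigma_{k,S'}$ are finite sums, and $h(x)$ acts on completions with coefficients in $\mathcal O[[x]]$. $\mathrm{Sh}_k$ preserves charge and lowers $E$ by $nk$, and $h(x)$ is invertible as a power series in $x$.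

**Step 2: commutation with $\psi$ and $\psi^*$.** Take $m>w$ in (7). Wedging with $v_w$ before applying $h(x)$ puts one more factor $(1+xT)v_w$ in front; contraction with $v_w^*$ is an antiderivation on the finite wedge and does not touch $|\mathbb Z_{\ge m}\rangle$; and $v_w^*\big((1+xT)v\big)=(v^*_w+xv^*_{w-n})(v)$. So
$$h(x)\psi(y)=\psi((1+xT)y)\,h(x),\qquad\psi^*_wh(x)=h(x)(\psi^*_w+x\psi^*_{w-n}).\tag{8}$$

**Lemma 2.** $h(x)\tau=\chi(x)\tau$ with $\chi(x)=\sum_k\chi_kx^k=\big(\det g|_{t^{-1}=-x}\big)^{-1}$.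

*Proof.* First, $\tau$ is an eigenvector. Put $\omega=h(x)\tau$, with coefficients in $O[[x]]$. By (8) and Lemma 1(b), $(\ell_i+x\ell_{i+n})\wedge\omega=h(x)(\ell_i\wedge\tau)=0$. So $\ell_i\wedge\omega=(-x)^r\ell_{i+rn}\wedge\omega$ for all $r$, hence $\ell_i\wedge\omega=0$. The vector $\omega-\omega_o\tau$ is killed by all $\ell_i\wedge$ and has coefficient $0$ at $o$; by Lemma 1(c) over $O[[x]]$ it is $0$. So $\omega=\chi\tau$ with $\chi=\omega_o=\sum_S\tau_S\langle o|h(x)|S\rangle$.

Second, $\chi$ is a limit of finite determinants. Fix $K\ge1$ and let $D_K$ be the determinant of the rows and columns $[0,Kn)$ of the matrix of $(1+xT)g$. Rows $[0,Kn)$ of $1+xT$ are supported on $[-n,Kn)$, so by Cauchy–Binet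
$$D_K=\sum_S\det\big((1+xT)_{[0,Kn),\,S\cap\mathbb Z_{<Kn}}\big)\det\big(G_{S\cap\mathbb Z_{<Kn},\,[0,Kn)}\big),$$
summed over charge-$0$ diagrams with $\mathbb Z_{\ge Kn}\subset S\subset\mathbb Z_{\ge-n}$. The second factor is $\tau_S$; by (7) with $m=Kn$ the first is $\langle o|h(x)|S\rangle$. Conversely, let $\langle o|\mathrm{Sh}_k|S\rangle\ne0$ with $k\le K$. Then $S=(o\setminus Q)\sqcup(Q-n)$, $|Q|=k$, and every $q\in Q$ has $q<n$ or $q-n\in Q$. So $Q\subset[0,kn)$ and $\mathbb Z_{\ge Kn}\subset S\subset\mathbb Z_{\ge-n}$. Hence $\chi\equiv D_K$ mod $x^{K+1}$.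

Third, we compute $D_K$. In $n\times n$ blocks the $(p,q)$ block of the matrix is $X^{(q-p)}+xX^{(q-p+1)}$, $0\le p,q<K$. Let $T_K(g)=(X^{(q-p)})_{p,q}$, let $Z_{p,q}=\delta_{p,q+1}$ be the block shift, let $C$ be the block column $(X^{(K-p)})_p$, and $\mathcal E=(0,\dots,0,1)$ a block row. The block of $T_K(g)Z$ at $(p,q)$ is $X^{(q+1-p)}$ for $q<K-1$ and $0$ for $q=K-1$, so the matrix equals $T_K(g)(1+xZ)+xC\mathcal E$. Since $\det T_K(g)=\det(1+xZ)=1$,
$$D_K=\det\nolimits_n\big(1+x\,\mathcal E(1+xZ)^{-1}T_K(g)^{-1}C\big).$$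
Write $g^{-1}=\sum Y^{(m)}t^{-m}$. Multiplying block Toeplitz matrices gives $T_K(g)^{-1}=T_K(g^{-1})$, and
$$(T_K(g^{-1})C)_p=\sum_{m=0}^{K-p-1}Y^{(m)}X^{(K-p-m)}=-Y^{(K-p)},$$
because the sum extended to $m=K-p$ is a coefficient of $g^{-1}g=1$ at a positive power of $t^{-1}$. The $p$-th block of $\mathcal E(1+xZ)^{-1}$ is $(-x)^{K-1-p}$. So
$$D_K=\det\Big(\sum_{r=0}^K(-x)^rY^{(r)}\Big)\equiv\det g^{-1}|_{t^{-1}=-x}\pmod{x^{K+1}}.\qquad\square$$

For $n=2$ this gives $\chi_1=c_1$, as found by hand in Section 2.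

**Consequences.** Let $B=\Bbbk[c_1,c_2,\dots]=\Bbbk[\chi_1,\chi_2,\dots]\subset O$. It is a polynomial ring, and $\dim B_E=p(E/n)$, the number of partitions of $E/n$ ($0$ if $n\nmid E$). Let $\mathfrak c=(c_m)_mB=(\chi_k)_kB$, so $O_{SL}=O/\mathfrak cO$. As a functional on $\mathcal F$, $\sigma_{k,S'}=p_{S'}\circ\mathrm{Sh}_k$. Therefore
$$\Phi(\sigma_{k,S'})=\chi_k\tau_{S'}y,\qquad BA_d\subset A_d,\qquad B=B\tau_o^d\subset A_d\quad(d\ge1).\tag{9}$$
With $I_{Pl}\subset P$, the first formula shows that $J$ lies in the kernel of $R\to O_{SL}[y]$.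

**The shuffle forms vanish on $\mathbf{Gr}_{SL_n}$.** The same mechanism reproves the first known fact. Let $L$ be a point of $\mathbf{Gr}_{SL_n}$, with its setup (D): vectors $u_0,\dots,u_{N-1}$ in the span of the $v_w$, $-N\le w<N$, then $v_i$ for $i\ge N$. Let $\pi$ be its vector, and let $L_{fin}=L\cap\bar\Bbbk[z,z^{-1}]$, the span of the $u_i$ and $v_i$, which is $T$-stable. For $\ell\in L_{fin}$ we get $\ell\wedge h(x)\pi=(-x)^rT^r\ell\wedge h(x)\pi$ for all $r$, so $\ell\wedge\mathrm{Sh}_k\pi=0$ for all $k$. As $v_i\wedge\mathrm{Sh}_k\pi=0$ for $i\ge N$, we have $\mathrm{Sh}_k\pi=\omega'\wedge|\mathbb Z_{\ge N}\rangle$ with $\omega'$ in the $N$-th exterior power of a finite-dimensional space. As $u_i\wedge\omega'=0$ for all $i<N$, $\omega'$ is a multiple of $u_0\wedge\dots\wedge u_{N-1}$. So $\mathrm{Sh}_k\pi=a\pi$ for a scalar $a$. For $k\ge1$, $\mathrm{Sh}_k$ lowers $E$ strictly, while $\pi$ has finitely many nonzero coordinates. Comparing components in the largest $E$ that occurs in $\pi$ gives $a=0$. So $J\subset I(\mathbf{Gr}_{SL_n})$.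

## 5. The chart $p_o\ne0$ and the torsion it cannot see

A sensible first approach is to localize: on the chart $p_o\ne0$ we can hope to solve the equations explicitly. This works very well.

**Proposition 3.** Let $Q$ be the degree-$0$ part of $(R/J)[p_o^{-1}]$. The map $Q\to O_{SL}$, $p_S/p_o\mapsto\tau_S$, is an isomorphism. Consequently
$$\ker(R\to O_{SL}[y])=\{f\in R:\ p_o^rf\in J\text{ for some }r\}.\tag{10}$$

*Proof.* The map exists because $J$ lies in the kernel. Put $\pi_S=p_S/p_o\in Q$. For $w<0\le i$ let $S(i,w)=(o\setminus i)\cup w$, $G_{w,i}=(-1)^i\pi_{S(i,w)}$ and $\ell_i=v_i+\sum_{w<0}G_{w,i}v_w$. This is a setup (D) with $N=0$. Its vector is $\pi=\sum\pi_S|S\rangle$. Indeed, for the maximal minors $m_S$ of a generic $2N\times N$ matrix with rows $[-N,N)$, multiplying on the right by the inverse of the block of rows $[0,N)$ expresses each $m_S/m_o$ as a minor in the hook quotients $\pm m_{S(i,w)}/m_o$. After clearing denominators this is a polynomial identity among minors, hence a consequence of the Plücker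 relations.

In $Q$ the shuffle forms vanish, so $h(x)\pi=\pi$. By (8) and Lemma 1(b), $(\ell_i+xT\ell_i)\wedge\pi=h(x)(\ell_i\wedge\pi)=0$, hence $T\ell_i\wedge\pi=0$. The vector $y=T\ell_i-\ell_{i+n}-\sum_{-n\le w<0}G_{w,i}\ell_{w+n}$ has only components at negative indices, and $y\wedge\pi=0$. The coefficient of $y\wedge\pi$ at $o\cup\{w\}$, $w<0$, is $y_w$. So $y=0$ and
$$T\ell_i=\ell_{i+n}+(\text{a combination of }\ell_0,\dots,\ell_{n-1}).$$
Define $\bar g=1+\sum\bar X^{(m)}t^{-m}$ over $Q$ by $\bar gv_i=\ell_i$ for $0\le i<n$. By induction on $r$, $\bar gv_{i+rn}=T^r\ell_i$ is $\ell_{i+rn}$ plus a combination of $\ell_{i'}$ with $i'<i+rn$. So the $\bar gv_i$ arise from the $\ell_i$ by a unitriangular change, and $\pi_S=\tau_S(\bar g)$. Hence the homomorphism $O\to Q$ that sends $g$ to $\bar g$ is onto. By Lemma 2, $0=\mathrm{Sh}_k\pi=\chi_k(\bar g)\pi$ for $k\ge1$, and $\pi_o=1$; so $\chi_k(\bar g)=0$, and $O\to Q$ factors through $O_{SL}\to Q$. The composite $O_{SL}\to Q\to O_{SL}$ sends $x^{(m)}_{ab}$, with $i=b-1$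 and $w=-nm+a-1$, to $(-1)^i\tau_{S(i,w)}$. The determinant for $\tau_{S(i,w)}$ may be taken with rows $w$ and $[0,n)\setminus i$ and columns $[0,n)$, where the nonnegative rows are rows of the identity; so it is $(-1)^iG_{w,i}=(-1)^ix^{(m)}_{ab}$. The composite is the identity, so the surjection $O_{SL}\to Q$ is an isomorphism. For $f\in R_d$, $f\mapsto0$ in $O_{SL}y^d$ iff $f/p_o^d=0$ in $Q$ iff $p_o^rf\in J$ for some $r$. $\square$

This is where the approach stops. It proves that the saturation (10) of $J$ is prime. It says nothing about an $f\notin J$ with $p_of\in J$. In $\Bbbk[p_o,q]$ the ideal $(p_oq,q^2)$ becomes the prime ideal $(q)$ once $p_o$ is inverted, yet it is not radical. Other charts do not settle the matter: an element killed by a power of every $p_S$ is invisible in all of them. So we must control $J$ itself in each degree $d$. In view of (9), it is enough to show two things: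

* $P\subset J$: every relation among the $\tau_S$ in the big ring $O$, such as (3), follows from Plücker relations and shuffles.
* $A_d\cap\mathfrak cO=\mathfrak cA_d$: if an element of $A_d$ dies in $O_{SL}$, then shuffle forms account for it.

The second is quick and comes next. The first fills Sections 7 to 10.

## 6. Twisting by the determinant

To prove the second point we build a projection that makes the determinant equal to $1$ without leaving $A_d$.

Let $\gamma=1+\sum_{m\ge1}\gamma_mt^{-m}$ and $\gamma\cdot g=\mathrm{diag}(\gamma,1,\dots,1)\,g$. Let $B_\gamma=\Bbbk[\gamma_1,\gamma_2,\dots]$ with $\deg\gamma_m=nm$. For $f\in O$ let $\rho(f)=f(\gamma\cdot g)\in B_\gamma\otimes O$. As $\mathrm{diag}(\gamma,1,\dots,1)\in\mathcal U(B_\gamma)$, (6) gives $\tau_S(\gamma\cdot g)=\sum_{S'}m_{S,S'}(\gamma)\tau_{S'}(g)$, a finite sum with $m_{S,S'}\in B_\gamma$. Hence $\rho(A_d)\subset B_\gamma\otimes A_d$. Define the graded algebra endomorphism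
$$\varpi:O\to O,\qquad\varpi(f)(g)=f\big((\det g)^{-1}\cdot g\big),$$
that is, $\rho$ followed by the substitution $\gamma=(\det g)^{-1}$.

**Lemma 4.** Let $d\ge1$.

(a) $\varpi(f)-f\in\mathfrak cA_d$ for $f\in A_d$.

(b) $A_d\cap\mathfrak cO=\mathfrak cA_d=A_d\cap\ker\varpi$.

(c) Multiplication $B\otimes\varpi(A_d)\to A_d$ is an isomorphism, and $\varpi(A_d)\cong A_d/\mathfrak cA_d$.

*Proof.* (a) Write $\rho(f)=\sum_ib_i(\gamma)\otimes f_i$ with $f_i\in A_d$. Then $\varpi(f)=\sum_ib_i((\det g)^{-1})f_i$ and $f=\sum_ib_i(1)f_i$. The elements $b_i((\det g)^{-1})-b_i(1)$ lie in $\mathfrak c$, since the coefficients of $(\det g)^{-1}-1$ do.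

(b) $\det((\det g)^{-1}\cdot g)=1$, so $\varpi(c_m)=0$ and $\varpi(\mathfrak cO)=0$. By (9), $\mathfrak cA_d\subset A_d$. So $\mathfrak cA_d\subset A_d\cap\mathfrak cO\subset A_d\cap\ker\varpi$. If $f\in A_d$ and $\varpi(f)=0$, then $f\in\mathfrak cA_d$ by (a).

(c) By (a) and (9), $\varpi(A_d)\subset A_d$ and $A_d=\varpi(A_d)+\mathfrak cA_d$. As $\mathfrak c$ has positive degrees, induction on the degree gives $A_d=B\varpi(A_d)$. For injectivity let $\sum_ib_if_i=0$ with $b_i\in B$ and $f_i\in\varpi(A_d)$ linearly independent. Since $\det(\gamma\cdot g)=\gamma\det g$, we have $f_i(\gamma\cdot g)=f_i(g)$. Replacing $g$ by $\gamma\cdot g$ gives $\sum_ib_i(\gamma\det g)f_i(g)=0$, where $b_i(\delta)$ means $b_i$ with each $c_m$ replaced by the coefficient of $t^{-m}$ in $\delta$. The $O$-algebra automorphism $\gamma\mapsto\gamma(\det g)^{-1}$ of $B_\gamma\otimes O$ turns this into $\sum_ib_i(\gamma)\otimes f_i=0$, so all $b_i=0$. The last claim follows from (b). $\square$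

## 7. Row operators: Plücker, shuffle, and their commutator

We now look for enough relations inside $J$. For a decomposable vector $\pi$, "$\ell\wedge\pi=0$ for $\ell\in L$" can be written without choosing $\ell$ as $\sum_w\psi_w\pi\otimes\psi_w^*\pi=0$, by Lemma 1(a),(b): these are Plücker relations. Similarly "$T\ell\wedge\pi=0$" becomes $\sum_w\psi_{w+n}\pi\otimes\psi^*_w\pi=0$. We organize such operators on tensor powers.

Fix $d\ge1$. Let $M_{tot}=\mathcal F_{tot}^{\otimes d}$, with basis the $d$-tuples $b=(S_1,\dots,S_d)$ of Maya diagrams; let $M=\mathcal F^{\otimes d}$, and let $\mathcal B$ be the set of $b$ with all charges $0$. Put $E(b)=\sum_aE(S_a)$. Let $T_d=R_1^{\otimes d}$ with basis $p_b$ dual to $\mathcal B$; the pieces $M_E$ and $T_{d,E}$ are finite-dimensional and dual to each other. Let $\widetilde P_d,\widetilde J_d\subset T_d$ be the preimages of $P_d,J_d$ under $T_d\to R_d$. They are $E$-graded: $P$ is the kernel of a graded map, the Plücker relations are $E$-homogeneous, and $\sigma_{k,S'}$ involves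 only $p_S$ with $E(S)=E(S')+nk$. By definition $\varphi\in\widetilde P_d$ iff $\varphi(\tau^{\otimes d})=0$, and $T_d/\widetilde P_d\cong A_d$.

Let $\psi_{a,w},\psi^*_{a,w}$ act in the $a$-th factor, with the sign $(-1)^{\text{charge}}$ for the factors $1,\dots,a-1$; the anticommutation relations hold. For $a\neq a'$ put $e_{aa'}=\sum_w\psi_{a,w}\psi^*_{a',w}$. For $d\ge2$ put
$$e_i=e_{i,i+1}\ (1\le i\le d-1),\qquad e_0=\sum_w\psi_{d,w+n}\psi^*_{1,w}.\tag{11}$$
In each case the summands $E_w$ commute and have square zero; on a given basis vector only finitely many are nonzero, and the same holds for the transposes. Put $e^{(k)}=\sum_{|I|=k}\prod_{w\in I}E_w$ over $k$-element sets $I\subset\mathbb Z$, so $k!\,e^{(k)}=e^k$, and $e(\zeta)=\sum_k\zeta^ke^{(k)}$, with inverse $e(-\zeta)$. The $e^{(k)}_{aa'}$ preserve $E$; $e_0^{(k)}$ lowers it by $nk$. Let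
$$Y_d=\{v\in M:\ e_i^{(k)}v=0\ \ \forall k\ge1,\ 0\le i\le d-1\}\ (d\ge2),\qquad Y_1=M.$$
It is $E$-graded; let $Y_d^\perp\subset T_d$ be its annihilator.

For example let $n=d=2$ and $b'=(\mathbb Z_{\ge1},\mathbb Z_{\ge-1})$, of charges $-1$ and $1$. The functional $\langle b'|e_0$ picks up $w\in\{0,-1,-2,-3\}$, with sources $(S_1,S_2)=(\mathbb Z_{\ge1}\cup w,\ \mathbb Z_{\ge-1}\setminus(w+2))$. By (5) the signs are, up to a global one, $-,+,-,+$. Its image in $R_2$ is $-p_\emptyset p_{(1,1,1)}+p_{(1)}p_{(1,1)}-p_{(2)}p_{(1)}+p_{(3)}p_\emptyset$, which is relation (3).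

**Lemma 5.** $Y_d^\perp\subset\widetilde P_d$.

*Proof.* For $d=1$, $Y_1^\perp=0$. Let $d\ge2$. It suffices to show $e_i^{(k)}\tau^{\otimes d}=0$ for $k\ge1$: then the $E$-component of $\tau^{\otimes d}$ lies in $(Y_d)_E\otimes O$, and every element of $Y_d^\perp$ kills it. Everything is defined over $\mathbb Z$, and $O_{\mathbb Z}$ is torsion-free, so by $k!\,e^{(k)}=e^k$ it suffices to treat $k=1$ over $\mathbb Z$. Consider the part of $e_i\tau^{\otimes d}$ whose component in the factor where $\psi^*$ acts is $|D\rangle$, with $D$ of charge $-1$. In the factor where $\psi$ acts it is, up to a global sign, $\sum_w\langle D|\psi^*_w\tau\rangle\psi_w\tau=\ell_D\wedge\tau$ for $i\ne0$, and $(T\ell_D)\wedge\tau$ for $i=0$. Both vanish by Lemma 1(a),(b) and $T\ell_i=\ell_{i+n}$. $\square$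

**Lemma 6.** Let $W_d=\{v\in M:\varphi(v)=0\ \forall\varphi\in\widetilde J_d\}$. Then $W_d\subset Y_d$. Consequently $Y_d^\perp\subset W_d^\perp=\widetilde J_d$.

*Proof.* For $d=1$ the first claim is trivial. Let $d\ge2$ and $v\in W_d$.

**Step 1: the operators $e_{aa'}$ are Plücker relations, so $e_{aa'}^{(k)}v=0$ for $a\ne a'$, $k\ge1$.** For a basis element $b'$ the functional $\varphi=\langle b'|e^{(k)}_{aa'}$ on $M$ is a finite integral combination of $p_b$'s. Choose $N$ so large that all Maya diagrams in these $p_b$ are coordinates of $\mathrm{Gr}(N,z^{-N}F_0/z^NF_0)$. Let $\pi$ be the vector of setup (D) over $\mathbb Z[g_{w,i}]$ with $\ell_i=\sum_{-N\le w<N}g_{w,i}v_w$ for $i<N$ and $\ell_i=v_i$ for $i\ge N$; its relevant coordinates are the maximal minors of the generic $2N\times N$ matrix. As in Lemma 5, $e_{aa'}\pi^{\otimes d}=0$ by Lemma 1, and since $\mathbb Z[g_{w,i}]$ is torsion-free, $\varphi(\pi^{\otimes d})=0$. So over $\Bbbk$ the polynomial defined by $\varphi$ is a relation among the maximal minors,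 hence lies in the ideal of the Plücker relations by the classical fact. So $\varphi\in\widetilde J_d$ and $\varphi(v)=0$.

**Step 2: shuffles in the first factor fix $v$.** Let $h_1(x)=h(x)\otimes1\otimes\cdots\otimes1$. The functional $p_b\circ(\mathrm{Sh}_k\otimes1\otimes\cdots)=\sigma_{k,S_1}\otimes p_{S_2}\otimes\cdots\otimes p_{S_d}$ lies in $\widetilde J_d$ for $k\ge1$. Hence $h_1(x)v=v$.

**Step 3: conjugating $e_{d1}$ by the shuffle produces $e_0$.** By (8), $h_1^{-1}\psi^*_{1,w}h_1=\psi^*_{1,w}+x\psi^*_{1,w-n}$, and $\psi_{d,w}$ commutes with $h_1$ because $h$ preserves charge. Let $E_w=\psi_{d,w}\psi^*_{1,w}$ and $E^0_{w-n}=\psi_{d,w}\psi^*_{1,w-n}$, the summands of $e_{d1}$ and $e_0$. All these bilinears commute, and $E_wE^0_{w-n}=0$ because $\psi_{d,w}^2=0$. So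
$$h_1(x)^{-1}e_{d1}(\zeta)h_1(x)=\prod_w(1+\zeta E_w+x\zeta E^0_{w-n})=\prod_w(1+\zeta E_w)(1+x\zeta E^0_{w-n})=e_{d1}(\zeta)\,e_0(x\zeta).\tag{12}$$
On a basis vector $b$ only the finitely many $w\ge\min S_1$ with $w\notin S_d$ contribute, so the products make sense. Apply (12) to $v$: by Steps 1 and 2 the left side gives $v$, so $e_{d1}(\zeta)e_0(x\zeta)v=v$. Hence $e_0(x\zeta)v=e_{d1}(-\zeta)v=v$, that is, $e_0^{(k)}v=0$ for $k\ge1$. With Step 1, $v\in Y_d$.

The last assertion is finite-dimensional duality in each degree $E$. $\square$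

The coefficient of $x\zeta$ in (12) says $e_{d1}(\mathrm{Sh}_1\otimes1\otimes\cdots)-(\mathrm{Sh}_1\otimes1\otimes\cdots)e_{d1}=e_0$. Applied in our example, this writes (3) as a combination of products of a shuffle form with a coordinate, and Plücker relations.

So $Y_d^\perp$ is contained in both $\widetilde P_d$ and $\widetilde J_d$. If we show $\widetilde P_d=Y_d^\perp$, then $P\subset J$. We need an upper bound for $T_d/Y_d^\perp$ and a proof that $A_d$ is as large.

## 8. Column operators: symmetries that preserve $\det g$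

To see that $A_d$ is large we use operators that act on it and kill $B$. They come from moving a basis index by one.

For $j\in\{0,\dots,n-1\}$ let $\theta_jv_{w+1}=v_w$ if $w\equiv j$ mod $n$, and $\theta_j=0$ on the other basis vectors. So $\theta_j=E_{j+1,j+2}$ for $j<n-1$, and $\theta_{n-1}=t^{-1}E_{n,1}$. Then $1+s\theta_j\in\mathcal U(\mathbb Z[s])$. Let $x_j(s)=\sum_ks^kf_j'^{(k)}$ be the operator on $\mathcal F$ with entries $(1+s\theta_j)_{S',S}$. Since $n\ge2$, the pairs $\{w,w+1\}$ with $w\equiv j$ are disjoint. So $f_j'^{(k)}|S\rangle$ is the sum, over $k$-sets of $w\equiv j$ with $w+1\in S$, $w\notin S$, of the diagram in which these $w+1$ are moved to $w$, with coefficient $+1$.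

**Step 1: $x_j(s)\tau(g)=\tau(g')$ for a new loop $g'$.** By (6), $x_j(s)\tau(g)$ has coefficients $((1+s\theta_j)g)_{S,o}$. For $j=n-1$ it is $\tau(g')$ with $g'=(1+st^{-1}E_{n1})g$. For $j<n-1$ the product is no longer of the form $1+O(t^{-1})$, so put $u=1+sE_{j+1,j+2}$ and $g'=ugu^{-1}$. If $i\ge0$ and $\theta_jv_i\neq0$, then $\theta_jv_i=v_{i-1}$ with $i-1\equiv j\le n-2$, so $i\ne0$ and $i-1\ge0$. Thus $u^{-1}=1-s\theta_j$ preserves the span of the $v_i$, $i\ge0$, and $(u^{-1})_{S'',o}=\delta_{S'',o}$. By (6), $(ugu^{-1})_{S,o}=(ug)_{S,o}$, so again $x_j(s)\tau(g)=\tau(g')$.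

**Step 2: the induced operators on $O$.** Define $D_j^{(k)}$ by $f(g')=\sum_ks^kD_j^{(k)}f(g)$ for $f\in O$. On $\mathcal F^{\otimes d}$ put $\sum_ks^kf_j'^{(k)}=x_j(s)^{\otimes d}$. Then for $\varphi\in T_d$,
$$\varphi\big(f_j'^{(k)}\tau^{\otimes d}\big)=D_j^{(k)}\big(\varphi(\tau^{\otimes d})\big).\tag{13}$$
As $\det g'=\det g$ (for $j=n-1$ because $n\ge2$), $D_j^{(k)}f=0$ for $f\in B$, $k\ge1$.

Let $e_j'^{(k)}:T_d\to T_d$ be the transpose of $f_j'^{(k)}$. It sends $p_b$ to the sum of the $p_{b'}$ where $b'$ arises from $b$ by moving $k$ particles from some $w\equiv j$ to an empty $w+1$ in the same factor; so $E$ drops by $k$. By (13), $\widetilde P_d$ is stable under $e_j'^{(k)}$, and $e_j'^{(k)}$ acts on $A_d=T_d/\widetilde P_d\subset O$ as $D_j^{(k)}$. Hence $B_E\subset A_{d,E}$ is killed by all $e_j'^{(k)}$, $k\ge1$.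

## 9. Bracketing words in rows and columns

Both families of operators change letters $2$ into $1$ in words. This section collects the combinatorics.

**Definition (bracketing).** In a finite word $c$ in the letters $1,2$ match each $2$, read as "(", with a later $1$, read as ")", by the bracket rule. A matched pair is an arc. The unmatched letters form $1^p2^q$ and are not under arcs. Put $\varepsilon(c)=q$, and let $c^\sharp$ be $c$ with all unmatched $2$'s replaced by $1$. Let $D_c=\sum_Q(-1)^{|Q|}c_Q$ over sets $Q$ of arcs, where $c_Q$ is $c$ with $(2,1)$ replaced by $(1,2)$ at the arcs in $Q$. Let $e^{(k)}c$ be the sum, over $k$-sets of $2$'s in $c$, of the word with these changed to $1$.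

For example in $c=12212$ the third and fourth letters form the only arc; $\varepsilon(c)=2$, $c^\sharp=11211$, $D_c=12212-12122$.

The word $c^\sharp$ has the same arcs as $c$ and arises by $q$ times changing the leftmost unmatched $2$ to $1$. For fixed $q$, $c\mapsto c^\sharp$ is injective on $\{\varepsilon=q\}$: change the last $q$ unmatched $1$'s back. Also
$$\varepsilon(c)=0\iff\text{every suffix of }c\text{ has }\#2\le\#1.\tag{14}$$
If $\varepsilon=0$, every $2$ in a suffix is matched inside it. If there is an unmatched $2$, take the suffix starting there. No arc crosses its beginning, and its unmatched letters are all $2$'s; so $\#2>\#1$.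

**Lemma 7.** $e^{(k)}D_c=0$ for $k>\varepsilon(c)$, and $e^{(q)}D_c=D_{c^\sharp}$ for $q=\varepsilon(c)$.

*Proof.* $\sum_kx^ke^{(k)}$ is the tensor product over the places of the maps $2\mapsto2+x\cdot1$, $1\mapsto1$. $D_c$ is a tensor product of $2\otimes1-1\otimes2$ at the arcs and of the unmatched letters. The map fixes $2\otimes1-1\otimes2$ and the unmatched $1$'s, and turns each of the $q$ unmatched $2$'s into $2+x\cdot1$. $\square$

**Signs.** Suppose the operators $E_s$ changing $2\to1$ at place $s$ act with signs $\pm$ but commute. Define $\eta(c)=\pm1$ by $\prod_{s:c_s=2}E_s\,c=\eta(c)(1\cdots1)$. If $c'$ is $c$ with a $2$ at $s$ changed to $1$, then $E_s(\eta(c)c)=\eta(c')c'$. So after rescaling $c$ by $\eta(c)$ all signs are $+1$, and Lemma 7 applies.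

**Definition (extended matrix, row and column words).** For $b=(S_1,\dots,S_d)$ define $S_u$ for all $u\in\mathbb Z$ by $S_{u+d}=S_u+n$, and let $b(u,w)=1$ if $w\in S_u$, else $0$. So $b(u+d,w+n)=b(u,w)$. Sites are classes of $\mathbb Z^2$ modulo $(d,n)$, represented by $(a,w)$ with $1\le a\le d$.

Row word $u$ (only for $d\ge2$): read $w$ increasingly; write $1$ if $b(u,w)=1$, $b(u+1,w)=0$; write $2$ if $b(u,w)=0$, $b(u+1,w)=1$; otherwise no letter. Its $\varepsilon$ is $\varepsilon_u(b)$, which depends on $u$ mod $d$.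

Column word $w$: read $u$ increasingly; write $2$ if $b(u,w)=1$, $b(u,w+1)=0$; write $1$ if $b(u,w)=0$, $b(u,w+1)=1$; otherwise no letter. Its $\varepsilon$ is $\varepsilon'_w(b)$, which depends on $w$ mod $n$.

The words are finite: rows are full for $w\gg0$ and empty for $w\ll0$; columns are empty for $u\gg0$ and full for $u\ll0$. The summands of $e_i$ move a particle from row $i+1$ to row $i$, so they change single $2$'s to $1$'s in the row word $u=i$; for $i=0$ use $(0,w)\sim(d,w+n)$. Since every site $(a,w)$ with $w\equiv j$ has exactly one representative in column $j$, $e_j'^{(k)}p_b$ is the sum, with coefficients $+1$, of the $p_{b'}$ in which $k$ letters $2$ of the column word $w=j$ are changed to $1$.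

For example let $n=d=2$ and $b=(\emptyset,(1,1,1))$, so $S_1=\mathbb Z_{\ge0}$ and $S_2=\{-1,0,1,3,\dots\}$. Row word $1$ is $21$, so $\varepsilon_1=0$. Since $S_0=S_2-2=\{-3,-2,-1,1,2,\dots\}$, row word $0$ is $1112$, so $\varepsilon_0=1$.

**Definition (the set $HW$).** $HW\subset\mathcal B$ is the set of $b$ with $\varepsilon_u(b)=0$ for all $u$ ($HW=\mathcal B$ if $d=1$), and $HW_E=\{b\in HW:E(b)=E\}$. So $(\emptyset,(1,1,1))\notin HW$ for $n=d=2$.

**One order for both directions.** Let $s(u,w)=u/d-w/n$, which is well defined on sites. Let $\theta(b)$ be $\sum s^2$ over sites occupied in $b$ and empty in $(o,\dots,o)$, minus $\sum s^2$ over sites empty in $b$ and occupied in $(o,\dots,o)$. Fix a total order $\prec$ on the basis elements of $M_{tot}$ such that $\theta(b)<\theta(b')$ implies $b\prec b'$.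

For a row arc, with $2$ at $w$ and $1$ at $w'>w$ in rows $u,u+1$, changing $(2,1)$ to $(1,2)$ replaces the occupied sites $(u+1,w),(u,w')$ by $(u,w),(u+1,w')$. With $\alpha=s(u,w)$ and $\beta=s(u,w')$ the change of $\theta$ is
$$\alpha^2+(\beta+\tfrac1d)^2-(\alpha+\tfrac1d)^2-\beta^2=\tfrac2d(\beta-\alpha)=-\tfrac{2(w'-w)}{dn}<0.$$
For a column arc, with $2$ at $u$ and $1$ at $u'>u$ in columns $w,w+1$, it replaces $(u,w),(u',w+1)$ by $(u,w+1),(u',w)$. With $\alpha=s(u,w)$ and $\beta=s(u',w)$ the change is
$$(\alpha-\tfrac1n)^2+\beta^2-\alpha^2-(\beta-\tfrac1n)^2=\tfrac2n(\beta-\alpha)=\tfrac{2(u'-u)}{dn}>0.$$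
The sites belonging to different letters of one word are distinct (for rows because $d\ge2$, for columns because $n\ge2$), so changes at several arcs add up. Hence for row words $D_c=c+(\prec\text{-smaller})$, up to the signs $\eta$. For the column word $j$ we get vectors $D^j_b\in T_d$ with
$$D^j_b=p_b+(\text{terms }\pm p_{b'},\ b'\succ b).\tag{15}$$
They are $E$-homogeneous, since one particle moves up and one down, and they involve only $b'\in\mathcal B$, since column moves keep the charge of each row.

**Lemma 8.** The $\prec$-maximal term of any $0\ne v\in Y_d$ lies in $HW$. Hence modulo $Y_d^\perp$, for $b'\in\mathcal B\setminus HW$, $p_{b'}$ is a combination of $p_b$ with $b\in HW$, $b\succ b'$, $E(b)=E(b')$.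

*Proof.* For $d=1$ there is nothing to prove. Let $d\ge2$, let $b_0$ be the maximal term of $v$, and fix $i$. $M_{tot}$ is the direct sum of blocks: fix everything except the values of the letters of row word $i$. Each block is preserved by the $e_i^{(k)}$ and, after rescaling by $\eta$, is a space of words as above. Let $v_0=\sum x_cD_c$ be the component of $v$ in the block of $b_0$, and $q=\max\{\varepsilon(c):x_c\ne0\}$. By Lemma 7, $e_i^{(q)}v_0=\sum_{\varepsilon(c)=q}x_cD_{c^\sharp}$. This is nonzero, since the $c^\sharp$ are distinct and the $D$'s are unitriangular. As $e_i^{(k)}v=0$ for $k\ge1$, $q=0$. By unitriangularity the maximal term $b_0$ of $v_0$ is one of the $c$ with $x_c\neq0$, so $\varepsilon_i(b_0)=0$. This holds for all $i$.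

For the second claim take the reduced echelon basis $v_b$ ($b\in\mathrm{Lead}\subset HW$) of $(Y_d)_E$, with $v_b=b+\sum_{b'\prec b,\ b'\notin\mathrm{Lead}}v_b(b')\,b'$. Then $p_{b'}-\sum_{b\in\mathrm{Lead}}v_b(b')p_b$ kills every $v_b$, so it lies in $Y_d^\perp$, for all $b'\notin\mathrm{Lead}$ with $E(b')=E$; and $v_b(b')\ne0$ only if $b\succ b'$. $\square$

**Lemma 9.** If $b\in HW$ and $b'$ is obtained by changing the leftmost unmatched $2$ of a column word to $1$ (together with all periodic images), then $b'\in HW$.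

*Proof.* For $d=1$ this is trivial. Let $d\ge2$ and consider rows $u,u+1$. Images of the moved particle lie in rows congruent mod $d$, so at most one entry of this row pair moves, say $(u_0,w)\to(u_0,w+1)$ with $u_0\in\{u,u+1\}$. By periodicity it is the leftmost unmatched $2$ of column word $w$. Write $\varnothing$ for "no letter". The letters at $w,w+1$ of row word $u$ change as follows.

* $u_0=u$, and $(b(u+1,w),b(u+1,w+1))$ is $(0,0)$: $1\varnothing\to\varnothing1$; $(1,1)$: $\varnothing2\to2\varnothing$; $(0,1)$: $12\to\varnothing\varnothing$; $(1,0)$: $\varnothing\varnothing\to21$.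
* $u_0=u+1$, and $(b(u,w),b(u,w+1))$ is $(0,0)$: $2\varnothing\to\varnothing2$; $(1,1)$: $\varnothing1\to1\varnothing$; $(0,1)$: $21\to\varnothing\varnothing$; $(1,0)$: $\varnothing\varnothing\to12$.

Deleting an adjacent $12$ or $21$, or inserting an adjacent $21$, preserves the suffix condition (14). The last case, inserting $12$, cannot occur: there rows $u$ and $u+1$ both carry the letter $2$ in column word $w$, in adjacent places. The one at $u+1$ is unmatched; then so is the one at $u$, since an arc from $u$ would cover $u+1$. This contradicts "leftmost". $\square$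

**Lemma 10.** $\#\{b\in HW:E(b)=E,\ \varepsilon'_w(b)=0\ \forall w\}\le p(E/n)$, which is $0$ if $n\nmid E$.

*Proof.* Put $N(U,w)=\#\{u\ge U:b(u,w)=1\}<\infty$ and $H(u,r)=H_{S_u}(r)$. Counting letters in suffixes, (14) turns the conditions into
$$(C)\ \ N(U,w)\le N(U,w+1)\ \ \forall U,w;\qquad(R)\ \ H(u,r)\le H(u+1,r)\ \ \forall u,r\ \ (\text{only if }d\ge2).$$
Let $\mathcal X$ be the set of periodic $b$ with $S_1,\dots,S_d$ of charge $0$ that satisfy (C) and (R). Take $b\in\mathcal X$ and let $\alpha=\min(S_1\cup\dots\cup S_d)\le0$. Then $S_u\subset[\alpha,\infty)$ for all $u\ge1$. We show that $b$ contains a full block of $n$ consecutive particles that can be peeled off.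

**Step 1: $\alpha\in S_d$.** By (4), (R) for $1\le u<d$ says $\#\{s\in S_u:s<r\}\le\#\{s\in S_{u+1}:s<r\}$. With $r=\alpha+1$: $\alpha\in S_u\Rightarrow\alpha\in S_{u+1}$.

**Step 2: $[\alpha,\alpha+n)\subset S_d$.** For $0\le k<n$, (C) gives $N(d,\alpha+k)\ge N(d,\alpha)\ge1$. For $u>d$, $\min S_u\ge\alpha+n$, so only $u=d$ can contribute.

**Step 3: peel off the block.** Let $b^\circ$ be $b$ with all $(d+dr,\alpha+nr+k)$, $r\in\mathbb Z$, $0\le k<n$, removed, and $\tilde b(u,w)=b^\circ(u-1,w)$. Rows $1,\dots,d$ of $\tilde b$ are $(S_d\setminus[\alpha,\alpha+n))-n,\ S_1,\dots,S_{d-1}$, all of charge $0$. We claim $\tilde b\in\mathcal X$. As (C) and (R) are invariant under shifting $u$, we check them for $b^\circ$.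

Condition (R), for $d\ge2$: up to periodicity only the row pairs $(d-1,d)$ and $(0,1)$ change. For $(d-1,d)$, row $d$ gains holes, which is harmless. For $(0,1)$, row $0$ becomes $S_0^\circ=S_0\setminus[\alpha-n,\alpha)$, of charge $0$, so by (4) we need $\#\{s\in S_0^\circ:s<r\}\le\#\{s\in S_1:s<r\}$. By (R) and (4) for $b$ (with $c(S_0)=n$), $\#\{s\in S_0:s<r\}-n\le\#\{s\in S_1:s<r\}$. For $r\ge\alpha$ the left side is $\#\{s\in S_0^\circ:s<r\}$. For $r<\alpha$, $\#\{s\in S_0^\circ:s<r\}=0$, as $S_0\subset[\alpha-n,\infty)$.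

Condition (C): exactly one site is removed in each column, so $N^\circ(U,w)=N(U,w)-[\,d+d\beta(w)\ge U\,]$ with $\beta(w)=\lfloor(w-\alpha)/n\rfloor$ and $[\cdot]$ equal to $1$ or $0$ as the condition holds or not. If $\beta(w+1)=\beta(w)$ the inequality is inherited. Otherwise, by periodicity, we may take $w=\alpha-1$. The subtracted terms for $w$ and $w+1$ are $[0\ge U]$ and $[d\ge U]$, which differ only for $1\le U\le d$. For such $U$, $N(U,\alpha-1)=0$, so $N^\circ(U,\alpha-1)=0\le N^\circ(U,\alpha)$.

**Step 4: count.** The first $n$ elements of $S_d$ are $\alpha,\dots,\alpha+n-1$, and in terms of partitions the new row is $\tilde\lambda_k=\lambda_{k+n}$. So $E(b)-E(\tilde b)=\sum_{k=1}^n\big(k-1-(\alpha+k-1)\big)=-n\alpha$. The new minimum $\tilde\alpha$ satisfies $\tilde\alpha\ge\alpha$. Iterating gives $\mu_1\ge\mu_2\ge\dots\ge0$ ($\mu_k=-\alpha_k$) with $n\sum_k\mu_k\le E(b)$, so $\mu_k=0$ eventually. If the minimum is $0$, all rows $1,\dots,d$, being of charge $0$ and contained in $\mathbb Z_{\ge0}$, equal $o$.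 So $E(b)=n|\mu|$. Since $b$ is determined by $\tilde b$ and $\alpha$, it is recovered from $\mu$ by reversing the steps. Hence there are at most $p(E/n)$ such $b$. $\square$

For $d=1$ the peeling shows that such a $b$ is a partition of the form $(\mu_1^n,\mu_2^n,\dots)$, each $\mu_k$ repeated $n$ times. For $n=2$, $d=1$, $E=2$: the diagram of $(1,1)$ has column words $21$ and $1$ for $w=0,1$, so both $\varepsilon'$ vanish; the diagram of $(2)$ has column word $12$ for $w=0$, so $\varepsilon'_0=1$.

## 10. A basis of $A_d$, and $\widetilde P_d=Y_d^\perp$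

Everything is in place for the main step. Independence is proved by induction on $E$: a linear relation among the classes $[p_b]$ is pushed to lower degree by the column operators. What cannot be pushed down has dimension at most $p(E/n)$, and $B_E$, which consists of elements that are not pushed down, already fills that dimension.

**Proposition 11.** For every $d\ge1$ the classes of $p_b$, $b\in HW$, form a basis of $A_d=T_d/\widetilde P_d$, and $\widetilde P_d=Y_d^\perp$.

*Proof.* By Lemma 8 the classes of $p_b$, $b\in HW$, span $T_d/Y_d^\perp$, hence by Lemma 5 also $A_d$. Once they are independent modulo $\widetilde P_d$, the surjection $T_d/Y_d^\perp\to T_d/\widetilde P_d$ is an isomorphism, so $\widetilde P_d=Y_d^\perp$. We prove independence in degree $E$ by induction on $E$; for $E<0$ there is nothing to prove. Let $X=\bigoplus_{b\in HW_E}\Bbbk p_b$ with the surjection $\kappa:X\to A_{d,E}$, and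
$$X_0=\{\xi\in X:\ e_j'^{(k)}\kappa(\xi)=0\ \ \forall j,\ \forall k\ge1\}.$$

**Step 1: the $\prec$-minimal term $b_0$ of any $0\ne\xi\in X_0$ satisfies $\varepsilon'_w(b_0)=0$ for all $w$.** Fix $j$. For $b\in HW$ of any degree, (15) and Lemma 8 show that the class $[D^j_b]\in A_d$ equals $[p_b]$ plus a combination of $[p_{b''}]$ with $b''\in HW$, $b''\succ b$, $E(b'')=E(b)$: every $p_{b'}$ in (15) with $b'\notin HW$ is rewritten by still larger elements of $HW$. So there are $\bar D_b\in X$ ($b\in HW_E$), unitriangular over the $p_b$, with $\kappa(\bar D_b)=[D_b^j]$. Write $\xi=\sum y_b\bar D_b$; the minimal $b$ with $y_b\ne0$ is $b_0$. Let $q=\max\{\varepsilon'_j(b):y_b\ne0\}$ and suppose $q>0$. By Lemma 7, used in each block where everything but the letters of column word $j$ is fixed,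
$$0=e_j'^{(q)}\kappa(\xi)=\sum_{\varepsilon'_j(b)=q}y_b\,[D^j_{b^\sharp}]\in A_{d,E-q}.$$
The $b^\sharp$ are distinct: within a block $c\mapsto c^\sharp$ is injective for fixed $q$, and $b^\sharp$ determines the block. They lie in $HW_{E-q}$ by Lemma 9 applied $q$ times. By induction the $[p_{b'}]$, $b'\in HW_{E-q}$, are independent, hence by unitriangularity so are the $[D^j_{b'}]$. So $y_b=0$ whenever $\varepsilon'_j(b)=q$, a contradiction. Thus $q=0$ and $\varepsilon'_j(b_0)=0$.

**Step 2: compare dimensions.** By Step 1 and Lemma 10 at most $p(E/n)$ elements occur as minimal terms, so $\dim X_0\le p(E/n)$. On the other hand $X_0=\kappa^{-1}(\mathrm{Inv})$, where $\mathrm{Inv}\subset A_{d,E}$ is the subspace killed by all $e_j'^{(k)}$, $k\ge1$. By (9) and Section 8, $\mathrm{Inv}\supset B_E$, of dimension $p(E/n)$. As $\kappa$ is onto, $\dim X_0\ge\dim\ker\kappa+p(E/n)$. Hence $\ker\kappa=0$. $\square$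

Note how the single order $\prec$ serves twice: vectors of $Y_d$ are controlled by maximal terms, functionals by minimal ones, and rewriting into $HW$ only goes up, so it does not disturb minimal terms.

## 11. From $O$ to $O_{SL}$ and to points: proof of Theorem A

**Step 1: $J=\ker(R\to O_{SL}[y])$.** In degree $0$ both sides vanish. Let $d\ge1$. By Proposition 11 and Lemma 6, $\widetilde P_d=Y_d^\perp\subset\widetilde J_d$, so $P\subset J$. Since $I_{Pl}\subset P$,
$$J=P+(\sigma_{k,S'}).\tag{16}$$
By (9),
$$\Phi(J_d)=\sum_{k\ge1,\,S'}\chi_k\tau_{S'}A_{d-1}\,y^d=\sum_{k\ge1}\chi_kA_d\,y^d=\mathfrak cA_d\,y^d.$$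
The kernel of $R_d\to O_{SL}y^d=(O/\mathfrak cO)y^d$ is the set of $f\in R_d$ with $\Phi(f)\in(A_d\cap\mathfrak cO)y^d$. By Lemma 4(b) this says $\Phi(f)\in\mathfrak cA_dy^d=\Phi(J_d)$, that is, $f\in J_d+P_d=J_d$. So $J$ is the kernel of a map to a domain: $J$ is prime, hence radical.

**Step 2: $J=I(\mathbf{Gr}_{SL_n})$, reduced to a statement about $f_1\in O_{SL}$.** The inclusion $J\subset I(\mathbf{Gr}_{SL_n})$ was shown in Section 4. Conversely, $I(\mathbf{Gr}_{SL_n})$ is homogeneous, because $\bar\Bbbk$ is infinite and Plücker vectors are defined up to scalar. Let $f\in R_d$ vanish on $\mathbf{Gr}_{SL_n}$, and let $f\mapsto f_1y^d$ with $f_1\in O_{SL}$. By Step 1 we must show $f_1=0$.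

**Step 3: polynomial loops give points.** Let $\hat g\in SL_n(\bar\Bbbk[t^{-1}])$ with $\hat g\equiv1$ mod $t^{-1}$, and $L=\hat g\,\bar\Bbbk[[t]]^n\subset\bar\Bbbk((z))$, so $z^nL\subset L$. As $\hat g^{\pm1}$ are polynomial in $t^{-1}$, $z^N\bar\Bbbk[[z]]\subset L\subset z^{-N}\bar\Bbbk[[z]]$ for large $N$. Let $\mathrm{pr}$ be the projection that kills $v_w$, $w<0$. Since $\hat g^{\pm1}$ preserve the span of the $v_w$ with $w<0$, $\mathrm{pr}\,\hat g$ and $\mathrm{pr}\,\hat g^{-1}$ are mutually inverse on $\bar\Bbbk[[z]]$. So $\mathrm{pr}$ maps $L$ isomorphically onto $\bar\Bbbk[[z]]$, and it is the identity on $z^N\bar\Bbbk[[z]]$. Hence $\dim L/z^N\bar\Bbbk[[z]]=N$, and $L$ is a point of $\mathbf{Gr}_{SL_n}$. The vectors $\hat gv_i=v_i+\text{lower}$, $0\le i<N$, are independent modulo $z^N\bar\Bbbk[[z]]$ (apply $\mathrm{pr}$), hence a basis of $L/z^N\bar\Bbbk[[z]]$. So $p_S(L)=\tau_S(\hat g)$; as all large $N$ are allowed, this holds for all $S$. Thus $f_1(\hat g)=0$.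

**Step 4: these loops are dense.** $f_1$ involves only coordinates $x^{(r)}_{ab}$ with $r<m$ for some $m$. With $s=t^{-1}$, it is a polynomial function on the affine space of matrices in $SL_n(\bar\Bbbk[s]/s^m)$ congruent to $1$ mod $s$. (It is an affine space since $c_1,\dots,c_{m-1}$ replace $x^{(1)}_{11},\dots,x^{(m-1)}_{11}$ as coordinates.) $SL_n$ of a local ring is generated by elementary matrices, and these lift to $\bar\Bbbk[s]$; so every such matrix lifts to some $\hat g\in SL_n(\bar\Bbbk[s])$, whose value at $s=0$ is automatically $1$. So $f_1$ vanishes at all $\bar\Bbbk$-points of this affine space, and $f_1=0$ because $\bar\Bbbk$ is infinite. Hence $f\in J$. $\blacksquare$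

Together with (10), this shows that the $p_o$-torsion that stopped us in Section 5 is zero.

## 12. Ranks, base rings and quadrics: proof of Theorem B

**Part 2 over a field: translate $HW$ into cylindric tuples.** By Proposition 11 the Hilbert series of $A_d$ is $\sum_{b\in HW}q^{E(b)}$. By Section 11 and Lemma 4(c), $(R/J)_d\cong A_d/\mathfrak cA_d\cong\varpi(A_d)$, and $A_d\cong B\otimes\varpi(A_d)$. So $(R/J)_d$ has Hilbert series $\prod_m(1-q^{nm})\sum_{b\in HW}q^{E(b)}$. Put $\lambda^a_k=k-1-s_k(S_a)$ and let $d\ge2$. By (14) and (4), $\varepsilon_u(b)=0$ for $1\le u<d$ means $\#\{s\in S_u:s<r\}\le\#\{s\in S_{u+1}:s<r\}$ for all $r$, i.e. $s_k(S_{u+1})\le s_k(S_u)$ for all $k$, i.e. $\lambda^u\subseteq\lambda^{u+1}$. Likewise $\varepsilon_0(b)=0$ means $\#\{s\in S_d-n:s<r\}\le n+\#\{s\in S_1:s<r\}$ for all $r$, i.e. $s_{k+n}(S_d)-n\ge s_k(S_1)$ for all $k\ge1$, i.e. $\lambda^d_{k+n}\le\lambda^1_k$. For $d=1$ both $HW=\mathcal B$ and the cylindric condition allow all partitions.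

**Parts 1 and 2 in general: pass through $\mathbb Z$.** Each $(R_{\mathbb Z}/J_{\mathbb Z})_{d,E}$ is a finitely generated abelian group, and $R_\Lambda/J_\Lambda=(R_{\mathbb Z}/J_{\mathbb Z})\otimes\Lambda$. After tensoring with a field its dimension is the same for all fields, so it is free. The Plücker relations hold among the minors $\tau_S$ over $\mathbb Z$, and Lemma 2 and the first formula of (9) hold over $\mathbb Z$, so $J_{\mathbb Z}$ maps to $0$ in $O_{SL,\mathbb Z}[y]$. The map $(R_{\mathbb Z}/J_{\mathbb Z})_{d,E}\to(O_{SL,\mathbb Z})_E$ of finitely generated free abelian groups is injective after tensoring with every field, by Theorem A. Hence it is injective with torsion-free cokernel, so it is split injective, and it stays injective after $\otimes\,\Lambda$. So $J_\Lambda=\ker(R_\Lambda\to O_{SL,\Lambda}[y])$ and $R_\Lambda/J_\Lambda$ is free, with ranks as in part 2 when $\Lambda\ne0$. If $\Lambda$ is a domain (resp. reduced), so is the polynomial ring $O_{SL,\Lambda}[y]$, and $J_\Lambda$ is prime (resp.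 radical). The converses hold since $\Lambda=(R_\Lambda/J_\Lambda)_0$ is a subring of $R_\Lambda/J_\Lambda$.

**Part 3: $P$ is generated by quadrics.** $P$ is prime because $O[y]$ is a domain. By Proposition 11 and finite-dimensional duality, for $d\ge2$ the space $\widetilde P_d=Y_d^\perp$ is spanned by the functionals $\langle b'|e_i^{(k)}$, $k\ge1$. Such a functional vanishes on $M$ unless $b'$ has charge $k$ in the factor where $\psi$ acts, $-k$ in the factor where $\psi^*$ acts, and $0$ elsewhere. The factors of charge $0$ contribute no sign. So its image in $R_d$ is $0$ or, up to sign, a monomial times a quadratic form coming from the factors $\{i,i+1\}$, resp. $\{d,1\}$ for $i=0$. Up to sign these quadratic forms are the images of the functionals $\langle b''|e_1^{(k)}$, resp. $\langle b''|e_0^{(k)}$, for $d=2$, and so they lie in $P_2$ by Lemma 5. For $d=1$, $P_1=Y_1^\perp=0$, and $P_0=0$. Hence $P$ is generated by quadrics. Finally, $J=P+(\sigma_{k,S'})$ is (16). $\blacksquare$
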